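\title{Twisting an abelian $p$-group can change the action on its cohomology}

\begin{abstract}
Let $p$ be an odd prime, let a finite $p$-group $P$ act on a finite abelian $p$-group $A$, and let $A_\lambda$ be the group obtained from $A$ by twisting the addition to $x+y+\frac12\lambda(x,y)$ with a $P$-equivariant alternating map $\lambda$. When $A_\lambda$ is powerful and $p$-central and has the $\Omega$-extension property, its mod-$p$ cohomology ring is isomorphic to that of $A$. A conjecture predicts that, if the action on $A$ lifts to a $p$-adic lattice of the same rank, then the cochain complexes of $A$ and $A_\lambda$ are joined by a zig-zag of $P$-equivariant quasi-isomorphisms. We disprove this for every odd $p$: already $H^2(A;\mathbb{F}_p)$ and $H^2(A_\lambda;\mathbb{F}_p)$ need not be isomorphic $\mathbb{F}_pP$-modules. We show that the cohomology rings are equivariantly isomorphic exactly when a certain short exact sequence for $H^2(A_\lambda;\mathbb{F}_p)$ splits over $\mathbb{F}_pP$, and that for $p\ge5$, and for $p=3$ under an extra condition, this happens exactly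 when $\lambda$ is $p$ times an equivariant map. The conjecture holds when $A$ has rank less than $p-1$ and fails in every rank at least $p-1$.
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $p$ is an odd prime, and cohomology has coefficients in $\mathbb{F}_p$ unless other coefficients are shown.

\subsection*{Twisted abelian groups}
Let $A$ be a finite abelian $p$-group, written additively, let $A[p]=\{z\in A: pz=0\}$, and let $\operatorname{rk}(A)$ be the minimal number of generators of $A$. Let $P$ be a finite $p$-group acting on $A$ by automorphisms, and diagonally on $\Lambda^2A$. An element $\lambda$ of $\operatorname{Hom}_P(\Lambda^2A,A)$ is an alternating biadditive map $A\times A\to A$ with $\lambda(gx,gy)=g\lambda(x,y)$ for $g\in P$. Since $p$ is odd, we can divide by $2$ in $A$ and set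
\[
x\cdot y=x+y+\tfrac12\lambda(x,y).
\]
We always assume that this product is associative, and we write $A_\lambda$ for the resulting group. It has the same underlying set as $A$, the same powers $x^m=mx$, and commutator $[x,y]=\lambda(x,y)$ (Lemma~\ref{lem:basic}). The group $P$ acts on $A_\lambda$ by automorphisms, through the same maps as on $A$.

The following conditions single out $p$-groups that behave like abelian ones. For a finite $p$-group $G$ let $G^p=\langle g^p:g\in G\rangle$ and $\Omega_1(G)=\langle g\in G:g^p=1\rangle$. The group $G$ is \emph{powerful} if $[G,G]\le G^p$, and \emph{$p$-central} if every element of order $p$ is central. A $p$-central group $G$ has the \emph{$\Omega$-extension property} ($\Omega$EP) if $G\cong H/\Omega_1(H)$ for some $p$-central $p$-group $H$. Every abelian $p$-group $\bigoplus_i\mathbb{Z}/p^{k_i}$ has all three properties, with $H=\bigoplus_i\mathbb{Z}/p^{k_i+1}$. So does the nonabelian group $A_\lambda$ with $A=(\mathbb{Z}/p^2)^3$, $\lambda(e_1,e_2)=pe_3$ and $\lambda(e_1,e_3)=\lambda(e_2,e_3)=0$ (Lemma~\ref{lem:lattice}).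 For cohomology the conditions mean the following. If $A_\lambda$ is powerful, commutators are $p$-th powers, and the associated graded algebra of $\mathbb{F}_pA_\lambda$ is the commutative algebra $\mathbb{F}_pA$. If it is also $p$-central, the $\Omega$EP says that there is a central extension in which all elements of order $p$ acquire order $p^2$, and such an extension supplies polynomial generators in degree $2$. Together the conditions give $H^*(A_\lambda)\cong H^*(A)$ as rings (Proposition~\ref{prop:ring}). The question is whether this isomorphism can respect the action of $P$.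

\subsection*{The conjecture}
Let $d=\operatorname{rk}(A)$. The action of $P$ on $A$ has an \emph{integral lifting} if there are a $\mathbb{Z}_pP$-lattice $L$, free of rank exactly $d$ over $\mathbb{Z}_p$, and a $P$-equivariant surjection $L\to A$. Then $L/pL\cong A/pA$, and the action lifts through $GL_d(\mathbb{Z}_p)$.

For a finite group $G$ let $C^*(G)$ be the standard (bar) cochain complex computing $H^*(G)$, with the cup product. An action of $P$ on $G$ induces an action on $C^*(G)$ by cochain maps compatible with the cup product. We say that a cochain complex $U$ of $\mathbb{F}_p$-vector spaces \emph{has a product and a $P$-action} if $P$ acts on $U$ by cochain automorphisms, there is a $P$-equivariant morphism of cochain complexes $U\otimes U\to U$, and this product induces an associative graded ring structure on $H^*(U)$ on which $P$ acts by ring automorphisms. The following conjecture was posed in \cite{DGG}.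

\medskip
\noindent\textbf{Conjecture.} \emph{Let the action of $P$ on $A$ have an integral lifting, let $\lambda\in\operatorname{Hom}_P(\Lambda^2A,A)$, and assume that $A_\lambda$ is powerful and $p$-central and has the $\Omega$EP. Then there is a zig-zag of quasi-isomorphisms of cochain complexes
\[
C^*(A)\leftarrow U_1\rightarrow U_2\leftarrow\cdots\leftarrow U_r\rightarrow C^*(A_\lambda)
\]
in which each $U_i$ has a product and a $P$-action, and each morphism commutes with the action of $P$ and induces a ring isomorphism in cohomology. The morphisms need not commute with the products at the cochain level.}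
\medskip

Such a zig-zag would carry information to semidirect products. If $F$ is a free resolution of $\mathbb{F}_p$ over $\mathbb{F}_pP$ and $B(G)$ is the bar resolution of $G$, then $F\otimes B(G)$ is a free resolution for $G\rtimes P$, so $\operatorname{Hom}_P(F,C^*(G))$ computes $H^*(G\rtimes P)$. As $\operatorname{Hom}_P(F,-)$ preserves quasi-isomorphisms, the zig-zag gives $H^*(A\rtimes P)\cong H^*(A_\lambda\rtimes P)$ as graded vector spaces.

There are good reasons to guess that the conjecture is true. It holds when $\lambda=0$ and when $P$ acts trivially (Section~\ref{sec:ranks}). The modules $H^1(A)$ and $H^1(A_\lambda)$ are equal, and $H^2(A)$ and $H^2(A_\lambda)$ are extensions of the same quotient module by the same submodule. Finally, the integral lifting lifts the action of $P$, and the $\Omega$EP lifts the group $A_\lambda$ one step up. The flaw is that the two liftings need not be compatible.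

\subsection*{Results}
The conjecture fails already for $P=C_p$ and $A$ of exponent $p^2$.

\begin{theorem}\label{thm:A}
For every odd prime $p$ the conjecture is false. Let $\zeta$ be a primitive $p$-th root of unity, $M=\mathbb{Z}_p[\zeta]$ and $\pi=\zeta-1$. Let $P=\langle\sigma\rangle\cong C_p$ act on $L=\mathbb{Z}_pa\oplus\mathbb{Z}_pb\oplus M$ by $\sigma a=a$, $\sigma b=b$ and $\sigma m=\zeta m$ for $m\in M$. Put
\[
A=L/p^2L,\qquad \lambda(x,y)=(x_ay_b-x_by_a)\,p\pi^{p-2},
\]
where $x_a,x_b$ are the $a$- and $b$-coordinates of $x$. Then all hypotheses of the conjecture hold, but $H^2(A)\not\cong H^2(A_\lambda)$ as $\mathbb{F}_pP$-modules. Hence there is no zig-zag of $P$-equivariant quasi-isomorphisms between $C^*(A)$ and $C^*(A_\lambda)$, even with no condition on products.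
\end{theorem}

The obstruction lives in one exact sequence. Let $G=A_\lambda$ be powerful and $p$-central. An alternating form $\alpha\in\operatorname{Hom}(\Lambda^2A,\mathbb{F}_p)$ gives the $2$-cocycle $\frac12\alpha$ on $G$. A class $e\in H^2(G)$ is represented by a central extension $1\to\mathbb{F}_p\to E\to G\to1$, and we let $\rho(e)$ send $z\in A[p]$ to $\hat z^{\,p}\in\mathbb{F}_p$, where $\hat z\in E$ is a lift of $z$. We show in Section~\ref{sec:H2} that under the $\Omega$EP
\begin{equation}\label{eq:ses}
0\to\operatorname{Hom}(\Lambda^2A,\mathbb{F}_p)\xrightarrow{\ \alpha\mapsto[\frac12\alpha]\ }H^2(A_\lambda)\xrightarrow{\ \rho\ }\operatorname{Hom}(A[p],\mathbb{F}_p)\to0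
\end{equation}
is a short exact sequence of $\mathbb{F}_pP$-modules. The outer terms do not depend on $\lambda$, and for $\lambda=0$ the sequence splits.

\begin{theorem}\label{thm:B}
Let $p$ be odd, let a finite $p$-group $P$ act on a finite abelian $p$-group $A$ (no integral lifting is needed), let $\lambda\in\operatorname{Hom}_P(\Lambda^2A,A)$, and let $A_\lambda$ be powerful and $p$-central with the $\Omega$EP. The following are equivalent:
\begin{itemize}
\item[(a)] $H^2(A)\cong H^2(A_\lambda)$ as $\mathbb{F}_pP$-modules;
\item[(b)] $H^*(A)\cong H^*(A_\lambda)$ as graded rings, $P$-equivariantly;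
\item[(c)] the sequence \eqref{eq:ses} splits over $\mathbb{F}_pP$.
\end{itemize}
If $p\ge5$, or if $p=3$ and
\begin{itemize}
\item[$(*)$] $\lambda(w,z)=0$ whenever $z\in A$ and $pw=\lambda(x,y)$ for some $x,y\in A$,
\end{itemize}
these conditions are also equivalent to
\begin{itemize}
\item[(d)] $\lambda\in p\cdot\operatorname{Hom}_P(\Lambda^2A,A)$.
\end{itemize}
\end{theorem}

A zig-zag of $P$-equivariant quasi-isomorphisms induces an isomorphism of $\mathbb{F}_pP$-modules in each degree. So (c), and (d) under the stated restriction, is necessary for the conclusion of the conjecture. We do not decide whether it is sufficient for the cochain-level zig-zag when $P$ acts nontrivially.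

\begin{theorem}\label{thm:C}
If $\operatorname{rk}(A)<p-1$, the conjecture holds. For every odd $p$ and every $d\ge p-1$ the conjecture fails for some $A$ of rank $d$ with $P=C_p$, already through $H^2$ as a $P$-module.
\end{theorem}

Sections~\ref{sec:prelim}--\ref{sec:counter} prove Theorem~\ref{thm:A} by computing in central extensions; Section~\ref{sec:p3} shows the mechanism by hand for $p=3$. Sections~\ref{sec:ring} and~\ref{sec:full} prove Theorem~\ref{thm:B}, and Section~\ref{sec:ranks} deduces Theorem~\ref{thm:C}.

\section{The groups $A_\lambda$ and central extensions}\label{sec:prelim}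

We write $[x,y]=x^{-1}y^{-1}xy$, $x^y=y^{-1}xy=x[x,y]$ and $[x,y,z]=[[x,y],z]$. In any group $[xy,z]=[x,z]^y[y,z]=[x,z][x,z,y][y,z]$. If $[y,x]$ commutes with $x$ and $y$, then $(xy)^n=x^ny^n[y,x]^{\binom n2}$. Since $p$ is odd, it divides $\binom p2$, and so
\begin{equation}\label{eq:power}
(xy)^p=x^py^p\qquad\text{if $[x,y]$ is central and }[x,y]^p=1 .
\end{equation}
The group $P$ acts on $H^*(G)$ by $g\cdot e=(g^{-1})^*e$ and on $\operatorname{Hom}(B,\mathbb{F}_p)$ by $g\cdot\chi=\chi\circ g^{-1}$.

\begin{lemma}\label{lem:basic}
Let $A$ be a finite abelian $p$-group and $\lambda\in\operatorname{Hom}(\Lambda^2A,A)$.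
\begin{itemize}
\item[(i)] The product $x\cdot y=x+y+\frac12\lambda(x,y)$ is associative if and only if $\lambda(\lambda(x,y),z)=0$ for all $x,y,z$.
\end{itemize}
Assume this, and let $G=A_\lambda$.
\begin{itemize}
\item[(ii)] $x^m=mx$ for $m\in\mathbb{Z}$, $[x,y]=\lambda(x,y)$, and $Z(G)=\{c:\lambda(c,A)=0\}$ contains all values of $\lambda$. Moreover $x\cdot c=x+c$ for $c\in Z(G)$.
\item[(iii)] $G^p=pA$, and $G$ is powerful if and only if $\lambda(A,A)\subseteq pA$. In that case $\Phi(G)=pA$, $G/\Phi(G)=A/pA$, and $H^1(G)=\operatorname{Hom}(A,\mathbb{F}_p)=H^1(A)$.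
\item[(iv)] $G$ is $p$-central if and only if $\lambda(A[p],A)=0$. In that case $\Omega_1(G)=A[p]$ with its usual addition.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Expanding gives $(x\cdot y)\cdot z-x\cdot(y\cdot z)=\frac14\bigl(\lambda(\lambda(x,y),z)-\lambda(x,\lambda(y,z))\bigr)$. With $g(x,y,z)=\lambda(\lambda(x,y),z)$, associativity reads $g(x,y,z)=-g(y,z,x)$. Applying this three times gives $g=-g$, so $g=0$. Conversely, $g=0$ makes both terms vanish.

(ii) We have $(mx)\cdot(nx)=(m+n)x$ because $\lambda(x,x)=0$; so $0$ is the identity, $-x$ is the inverse of $x$, and $x^m=mx$. Since $x\cdot y-y\cdot x=\lambda(x,y)$, the center is as stated, it contains the values of $\lambda$ by (i), and $x\cdot c=x+c$ for central $c$. Hence $(y\cdot x)\cdot\lambda(x,y)=x+y-\frac12\lambda(x,y)+\lambda(x,y)=x\cdot y$, which says $[x,y]=\lambda(x,y)$.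

(iii) The set of $p$-th powers is $pA$, and it is closed under the product since $\lambda(px,py)=p^2\lambda(x,y)$. So $G^p=pA$, and $[G,G]\le G^p$ means $\lambda(A,A)\subseteq pA$. Then $\Phi(G)=G^p[G,G]=pA$, and $x\cdot y\equiv x+y$ modulo $pA$.

(iv) The elements with $x^p=1$ are those of $A[p]$; use the description of $Z(G)$.
\end{proof}

Our examples are quotients of lattices, and one lemma checks the hypotheses on $A_\lambda$ for all of them.

\begin{lemma}\label{lem:lattice}
Let $L$ be a free $\mathbb{Z}_p$-module of finite rank, $k\ge1$, and let $\tilde\lambda:L\times L\to pL$ be alternating and $\mathbb{Z}_p$-bilinear with $\tilde\lambda(\tilde\lambda(x,y),z)\in p^{k+1}L$ for all $x,y,z$. Let $\lambda$ be the map induced on $A=L/p^kL$. Then $A_\lambda$ is a powerful $p$-central group with the $\Omega$EP.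
\end{lemma}

\begin{proof}
For $j=k$ and $j=k+1$ the map $\tilde\lambda$ induces a group structure $G_j$ on $L/p^jL$ by Lemma~\ref{lem:basic}(i), and $G_j$ is powerful by (iii). The elements killed by $p$ form $p^{j-1}L/p^jL$, and $\tilde\lambda(p^{j-1}L,L)\subseteq p^jL$. So $G_j$ is $p$-central with $\Omega_1(G_j)=p^{j-1}L/p^jL$. Reduction modulo $p^k$ gives $G_{k+1}/\Omega_1(G_{k+1})\cong G_k=A_\lambda$.
\end{proof}

If $P$ acts on $L$, the hypotheses of the conjecture ask $\tilde\lambda$ to be equivariant modulo $p^k$, while the witness $G_{k+1}$ for the $\Omega$EP uses $\tilde\lambda$ modulo $p^{k+1}$, where it need not be equivariant. This is the gap that we exploit.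

We use one result on powerful groups \cite[Theorem~2.7 and Corollary~2.8]{DDMS}: if $G=\langle a_1,\dots,a_d\rangle$ is a finite powerful $p$-group, then
\begin{equation}\label{eq:DDMS}
G=\langle a_1\rangle\cdots\langle a_d\rangle,\qquad G^p=\langle a_1^p,\dots,a_d^p\rangle,\qquad\text{and $G^p$ is powerful.}
\end{equation}

\subsection*{Central extensions}
Let $G$ be a finite group and $V$ a finite-dimensional $\mathbb{F}_p$-vector space with trivial $G$-action. A normalized $2$-cocycle is a function $f:G\times G\to V$ that vanishes when an argument is $1$ and satisfies $f(y,z)-f(xy,z)+f(x,yz)-f(x,y)=0$; coboundaries have the form $b(x)+b(y)-b(xy)$. The set $E_f=G\times V$ with product $(x,s)(y,t)=(xy,s+t+f(x,y))$ is a central extension of $G$ by $V$, and $[f]\mapsto E_f$ is a bijection from $H^2(G;V)$ to equivalence classes of central extensions, with $0$ corresponding to the split extension. In an extension $E$ of $G$, a hat denotes a lift of an element of $G$; commutators and $p$-th powers of lifts do not depend on the lifts chosen. We write $V$ additively on its own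 and multiplicatively inside $E$. Two observations will be used repeatedly.

\begin{itemize}
\item[(E1)] \emph{Words are linear in the cocycle.} Fix a group word $w$ and $x_1,\dots,x_n\in G$. In $E_f$ we have $w((x_1,0),\dots,(x_n,0))=(w(x_1,\dots,x_n),\epsilon(f))$, where $\epsilon(f)$ is additive in $f$ and $\epsilon(\chi\circ f)=\chi(\epsilon(f))$ for every linear map $\chi:V\to V'$. Indeed, by the product formula and $(x,s)^{-1}=(x^{-1},-s-f(x,x^{-1}))$, the element $\epsilon(f)$ is a signed sum of values of $f$ at arguments independent of $f$. The extension $E_{\chi\circ f}$ is the \emph{pushout} of $E_f$ along $\chi$, and $\chi_*[f]=[\chi\circ f]$.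
\item[(E2)] \emph{Invariant classes are those along which the action lifts.} Let $P$ act on $G$ and on $V$, and on cocycles by $(g\cdot f)(x,y)=gf(g^{-1}x,g^{-1}y)$. Then $g$ fixes $[f]$ if and only if some automorphism $\hat g$ of $E_f$ induces $g$ on $V$ and on $G$. Indeed, such a $\hat g$ has the form $(x,s)\mapsto(gx,gs+b(x))$, and this map is a homomorphism if and only if $f(gx,gy)-gf(x,y)=b(xy)-b(x)-b(y)$.
\end{itemize}

\section{The obstruction for $p=3$}\label{sec:p3}

Take $p=3$ in Theorem~\ref{thm:A}. From $\zeta^2+\zeta+1=0$ we get $\pi^2=-3\zeta$ and $\zeta\pi=-3-2\pi$. Let $m$ and $h$ be the images of $1$ and $\pi$ in $M/9M$. Then $A\cong(\mathbb{Z}/9)^4$ has basis $a,b,m,h$, and in $G=A_\lambda$ the elements $m,h$ are central, with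
\[
[a,b]=h^3,\qquad \sigma(a)=a,\quad\sigma(b)=b,\quad\sigma(m)=mh,\quad\sigma(h)=m^{-3}h^{-2}.
\]
The action is consistent with the relation, because $\sigma(h^3)=m^{-9}h^{-6}=h^3$. But this uses $m^9=1$, so we look at what happens when $m$ acquires order $27$. Consider central extensions $E$ of $A$ or of $G$ by a group $\langle t\rangle$ of order $3$ in which
\begin{equation}\label{eq:type}
\hat m^9=t,\qquad\hat a^9=\hat b^9=\hat h^9=1,
\end{equation}
and ask whether $\sigma$ lifts to an automorphism $\hat\sigma$ of $E$ fixing $t$. By (E2) this asks whether the class of $E$ is $P$-invariant.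

For $A$ there is an extension with a positive answer. Take $E=L/(9\mathbb{Z}_3a+9\mathbb{Z}_3b+9\pi M)$ and let $t$ be the image of $9\in M$. Then \eqref{eq:type} holds, $\sigma$ acts on $E$, and it fixes $t$ because $(\sigma-1)9=9\pi$.

For $G$, twisting the same $E$ by $(x_ay_b-x_by_a)3\pi$ gives an extension satisfying \eqref{eq:type}, but $\sigma$ does not respect the twisted product, since $\sigma(3\pi)=3\pi-9\zeta=3\pi-t$ in $E$. No other extension does better. Suppose that $E$ satisfies \eqref{eq:type} and $\hat\sigma$ exists. The elements $\hat\sigma(\hat a)$ and $\hat\sigma(\hat b)$ are again lifts of $a$ and $b$, so $\hat\sigma$ fixes $[\hat a,\hat b]$. This commutator lies over $h^3$, so it equals $\hat h^3t^j$ for some $j$, and $\hat\sigma$ fixes $\hat h^3$. On the other hand $\hat\sigma(\hat h)=\hat m^{-3}\hat h^{-2}t^i$ for some $i$. As $m$ and $h$ commute in $G$, formula \eqref{eq:power} applies and gives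
\[
\hat\sigma(\hat h^3)=\hat m^{-9}\hat h^{-6}=t^{-1}\hat h^3\ne\hat h^3 .
\]
This is a contradiction.

The computation has a simple meaning. In $G$ the element $[a,b]$ has many cube roots, differing by elements of order $3$. The extension $E$ distinguishes some of them by their cubes, so an invariant extension would force a cube root of $[a,b]$ to be more invariant under $\sigma$ than any of them is. Pushed to the limit, this is condition (d) of Theorem~\ref{thm:B}: an equivariant $\omega$ with $3\omega=\lambda$ would send $(a,b)$ to a $\sigma$-fixed cube root of $[a,b]$.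

So $H^2(A)$ has an invariant class with ninth powers \eqref{eq:type}, and $H^2(G)$ has none. To conclude that the modules are not abstractly isomorphic, we need to know how much of $H^2$ the power structure of extensions controls. That is the content of the sequence \eqref{eq:ses}.

\section{An exact sequence for $H^2(A_\lambda)$}\label{sec:H2}

Let $G=A_\lambda$ be powerful and $p$-central, and write $A=\bigoplus_{i=1}^d\langle e_i\rangle$ with $e_i$ of order $p^{k_i}$, $k_i\ge1$. The $e_i$ generate $G$, because their images are a basis of $G/\Phi(G)=A/pA$.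

\subsection*{The power map}
Let $E$ be a central extension of $G$ by an $\mathbb{F}_p$-vector space $V$. For $z\in A[p]$ put $\psi_E(z)=\hat z^{\,p}\in V$. If $z,z'\in A[p]$, then $\hat z\hat z'$ lifts $z\cdot z'=z+z'$ and $[\hat z,\hat z']\in V$, because $G$ is $p$-central. By \eqref{eq:power}, $\psi_E:A[p]\to V$ is a homomorphism. It depends only on the class of $E$, and for $E=E_f$,
\[
\psi_E(z)=\sum_{i=1}^{p-1}f(iz,z).
\]
For $V=\mathbb{F}_p$ this is the map $\rho=\rho_G$ of the introduction, and the formula shows that $\rho_G:H^2(G)\to\operatorname{Hom}(A[p],\mathbb{F}_p)$ is linear and $P$-equivariant. For general $V$ and linear $\chi:V\to\mathbb{F}_p$ it shows that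
\begin{equation}\label{eq:push}
\rho_G(\chi_*[E])=\chi\circ\psi_E .
\end{equation}

\subsection*{Alternating forms}
An element $\alpha\in\operatorname{Hom}(\Lambda^2A,\mathbb{F}_p)$ is an alternating form on $A/pA=G/\Phi(G)$. So $\frac12\alpha$ is bimultiplicative on $G\times G$, and hence a normalized cocycle. The extension $E_{\alpha/2}$ is the group $A\oplus\mathbb{F}_p$ twisted by $((x,s),(y,t))\mapsto(\lambda(x,y),\alpha(x,y))$, so Lemma~\ref{lem:basic}(ii) gives
\begin{equation}\label{eq:Ealpha}
(x,s)^m=(mx,ms),\qquad[(x,s),(y,t)]=(\lambda(x,y),\alpha(x,y))\qquad\text{in }E_{\alpha/2}.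
\end{equation}
Let $N_G\subseteq H^2(G)$ be the image of the $P$-equivariant map $\alpha\mapsto[\frac12\alpha]$. It is the span $H^1(G)\cdot H^1(G)$ of all products of degree-one classes. Indeed, for $u,v\in H^1(G)$ the class $uv$ is represented, up to a universal sign, by $u(x)v(y)$. The coboundary of $b=uv$ is $b(x)+b(y)-b(xy)=-u(x)v(y)-v(x)u(y)$, so $u(x)v(y)$ is cohomologous to $\frac12\bigl(u(x)v(y)-v(x)u(y)\bigr)$, and the forms $u(x)v(y)-v(x)u(y)$ span $\operatorname{Hom}(\Lambda^2A,\mathbb{F}_p)$.

\begin{proposition}\label{prop:key}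
Let $G=A_\lambda$ be powerful and $p$-central. Then
\[
0\to\operatorname{Hom}(\Lambda^2A,\mathbb{F}_p)\xrightarrow{\ \alpha\mapsto[\frac12\alpha]\ }H^2(G)\xrightarrow{\ \rho_G\ }\operatorname{Hom}(A[p],\mathbb{F}_p)
\]
is an exact sequence of $\mathbb{F}_pP$-modules. If $G$ has the $\Omega$EP, then $\rho_G$ is onto.
\end{proposition}

\begin{proof}
\emph{Injectivity.} Suppose that $E_{\alpha/2}$ splits, so that it is isomorphic to $G\times\mathbb{F}_p$. In $G$ every commutator lies in $pA$ and so is a $p$-th power; the same then holds in $G\times\mathbb{F}_p$. By \eqref{eq:Ealpha}, $p$-th powers in $E_{\alpha/2}$ have second coordinate $0$ and commutators have second coordinate $\alpha(x,y)$. So $\alpha=0$.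

\emph{Exactness in the middle.} By \eqref{eq:Ealpha}, $(z,0)^p=(0,0)$ for $z\in A[p]$, so $N_G\subseteq\ker\rho_G$. Conversely, let $\rho_G([f])=0$. The plan is to subtract a form from $f$ so that chosen lifts of the $e_i$ satisfy the commutator relations of $G$. The power relations hold because $\rho_G$ vanishes, and \eqref{eq:DDMS} then shows that the lifts generate a complement.

By \eqref{eq:DDMS} applied to $G$ and then to $G^p=\langle e_1^p,\dots,e_d^p\rangle$, there are integers $c_{ij}^l$ with $[e_i,e_j]=e_1^{pc_{ij}^1}\cdots e_d^{pc_{ij}^d}$ for $i<j$. For a normalized cocycle $f'$ define $\epsilon_{ij}(f')\in\mathbb{F}_p$ by evaluating the corresponding relator in $E_{f'}$ at $\hat e_l=(e_l,0)$: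
\[
[\hat e_i,\hat e_j]\,\bigl(\hat e_1^{\,pc_{ij}^1}\cdots\hat e_d^{\,pc_{ij}^d}\bigr)^{-1}=(0,\epsilon_{ij}(f')).
\]
By (E1), $\epsilon_{ij}$ is additive. For $f'=\frac12\alpha$ the factors $\hat e_l^{\,pc}=(pce_l,0)$ lie over $pA$, where $\alpha$ contributes nothing to products, so their product is $(\lambda(e_i,e_j),0)$, and \eqref{eq:Ealpha} gives $\epsilon_{ij}(\frac12\alpha)=\alpha(e_i,e_j)$. Let $\alpha$ be the form with $\alpha(e_i,e_j)=\epsilon_{ij}(f)$ for $i<j$, and put $f'=f-\frac12\alpha$. Then $\epsilon_{ij}(f')=0$ and $\rho_G([f'])=0$.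

Let $E_0=\langle\hat e_1,\dots,\hat e_d\rangle\le E_{f'}$. Its generators commute modulo the normal subgroup $E_0^p$, so $E_0$ is powerful and $E_0=\langle\hat e_1\rangle\cdots\langle\hat e_d\rangle$ by \eqref{eq:DDMS}. The element $\hat e_l^{\,p^{k_l-1}}$ lifts $p^{k_l-1}e_l\in A[p]$, so its $p$-th power is trivial. Hence $|E_0|\le\prod_lp^{k_l}=|G|$. Since $E_0$ maps onto $G$, it is a complement to $\mathbb{F}_p$. Thus $[f']=0$ and $[f]=[\frac12\alpha]$.

\emph{Surjectivity.} Let $H$ be $p$-central with $H/\Omega_1(H)\cong G$. The subgroup $\Omega_1(H)$ is generated by central elements of order $p$, so it is central and elementary abelian, and $H$ is a central extension of the kind considered above. The map $\psi_H:A[p]\to\Omega_1(H)$ is injective: if $\hat z^{\,p}=1$, then $\hat z\in\Omega_1(H)$, so $z=0$. Given $\chi:A[p]\to\mathbb{F}_p$, choose a linear $\chi':\Omega_1(H)\to\mathbb{F}_p$ with $\chi'\circ\psi_H=\chi$. Then $\rho_G(\chi'_*[H])=\chi$ by \eqref{eq:push}.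
\end{proof}

\begin{remark}
Injectivity fails when $A_\lambda$ is not powerful. If $u:A\to\mathbb{F}_p$ is additive with $\alpha=u\circ\lambda\ne0$, then $u(x\cdot y)-u(x)-u(y)=\frac12\alpha(x,y)$, so $\frac12\alpha$ is a coboundary.
\end{remark}

For the abelian group itself there is a canonical complement to the forms.

\begin{lemma}\label{lem:abelian}
For $\lambda=0$ the sequence \eqref{eq:ses} is exact and splits over $\mathbb{F}_pP$. A complement to $N_A$ is the submodule $W_A$ of classes of abelian extensions.
\end{lemma}

\begin{proof}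
The extension $E_f$ of $A$ is abelian if and only if $f$ is symmetric, so $W_A$ is a $P$-stable subspace. By \eqref{eq:Ealpha}, $E_{\alpha/2}$ is abelian only for $\alpha=0$, so $W_A\cap N_A=0$. In the proof of surjectivity take $H=\bigoplus_i\mathbb{Z}/p^{k_i+1}$. Its pushouts are abelian, so $\rho_A(W_A)=\operatorname{Hom}(A[p],\mathbb{F}_p)$. Since $\ker\rho_A=N_A$, we get $H^2(A)=N_A\oplus W_A$.
\end{proof}

An abstract isomorphism $H^2(A)\cong H^2(A_\lambda)$ need not respect the two sequences. A dimension count shows that it forces a splitting all the same.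

\begin{corollary}\label{cor:split}
Let $A_\lambda$ be powerful and $p$-central with the $\Omega$EP. If $H^2(A)\cong H^2(A_\lambda)$ as $\mathbb{F}_pP$-modules, then $\rho_{A_\lambda}$ has a $P$-equivariant section.
\end{corollary}

\begin{proof}
Write \eqref{eq:ses} as $0\to N\to X\to Q\to0$. By Lemma~\ref{lem:abelian} and the hypothesis, $X\cong N\oplus Q$. In the exact sequence
\[
0\to\operatorname{Hom}_P(Q,N)\to\operatorname{Hom}_P(Q,X)\to\operatorname{Hom}_P(Q,Q)
\]
the dimension of the middle term is therefore the sum of the dimensions of the outer terms. So the last map is onto, and a preimage of $\mathrm{id}_Q$ is a section.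
\end{proof}

\section{The counterexample of exponent $p^2$}\label{sec:counter}

We keep the notation of Theorem~\ref{thm:A}. Recall that $M\cong\mathbb{Z}_p[X]/(\Phi_p)$ is free of rank $p-1$ over $\mathbb{Z}_p$, where $\Phi_p=1+X+\dots+X^{p-1}$, and that $M/\pi M=\mathbb{Z}_p/\Phi_p(1)=\mathbb{F}_p$. From $p=\Phi_p(1)=\prod_{i=1}^{p-1}(1-\zeta^i)$ and $(1-\zeta^i)/(1-\zeta)\equiv i\bmod\pi$ we get $\pi^{p-1}=pu$ with $u\in M^\times$. The element $\pi^{p-2}$ is chosen because it is fixed by $\sigma$ modulo $p$ but barely so: $(\sigma-1)\pi^{p-2}=pu$. The summands $\mathbb{Z}_pa$ and $\mathbb{Z}_pb$ supply an invariant commutator.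

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{The hypotheses hold.} The lattice $L$ has rank $p+1=\operatorname{rk}(A)$, so $L\to A$ is an integral lifting. Put $c=p\pi^{p-2}$. Then $(\sigma-1)c=p^2u$, so $\sigma$ fixes $c$ in $A$. It also fixes the coordinates $x_a,x_b$, so $\lambda$ is equivariant. The map $\tilde\lambda(x,y)=(x_ay_b-x_by_a)c$ on $L$ has values in $pL$, and $\tilde\lambda(\tilde\lambda(x,y),z)=0$ because $c$ has zero $a$- and $b$-coordinates. By Lemma~\ref{lem:lattice} with $k=2$, $G=A_\lambda$ is powerful and $p$-central with the $\Omega$EP.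

\emph{An invariant functional with no invariant preimage.} On $A[p]=pA\cong L/pL$ define $\chi(p(x_aa+x_bb+m))=m\bmod\pi$. It is $P$-invariant since $\zeta\equiv1\bmod\pi$. We claim that no $P$-invariant class $e\in H^2(G)$ has $\rho(e)=\chi$. Suppose that $e$ is one, with extension $E$. By (E2) there is an automorphism $\hat\sigma$ of $E$ that is the identity on $\mathbb{F}_p$ and induces $\sigma$ on $G$. Let $\hat a,\hat b,\hat h\in E$ be lifts of $a$, $b$ and $h=\pi^{p-2}$.

In $G$ we have $[a,b]=c=h^p$, so $[\hat a,\hat b]=\hat h^pt$ with $t\in\mathbb{F}_p$. The elements $\hat\sigma(\hat a)$ and $\hat\sigma(\hat b)$ are lifts of $a$ and $b$, so $\hat\sigma$ fixes $[\hat a,\hat b]$, and therefore $\hat\sigma(\hat h)^p=\hat h^p$. On the other hand, $\hat\sigma(\hat h)$ lifts $\sigma h=h+pu=h\cdot(pu)$, where $pu\in A[p]$ is central in $G$. So $\hat\sigma(\hat h)=\hat hk$ with $k$ a lift of $pu$ and $[\hat h,k]\in\mathbb{F}_p$. By \eqref{eq:power}, $\hat\sigma(\hat h)^p=\hat h^pk^p$, and $k^p=\chi(pu)=u\bmod\pi$ is nonzero. This contradiction proves the claim.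

\emph{Conclusion.} If $H^2(A)\cong H^2(G)$ as $\mathbb{F}_pP$-modules, Corollary~\ref{cor:split} gives an equivariant section $s$ of $\rho$, and $s(\chi)$ is an invariant class with $\rho(s(\chi))=\chi$, contrary to the claim. A zig-zag of equivariant quasi-isomorphisms would induce such an isomorphism on $H^2$, so none exists.
\end{proof}

\begin{remark}
Here the two modules differ already in their fixed points. With $N,Q$ as in Corollary~\ref{cor:split}, $\dim H^2(A)^P=\dim N^P+\dim Q^P$, while $\dim H^2(G)^P=\dim N^P+\dim\rho(H^2(G)^P)$, and $\rho(H^2(G)^P)\subseteq Q^P$ misses $\chi$.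
\end{remark}

\section{The cohomology ring}\label{sec:ring}

To pass from $H^2$ to the whole ring we show that $H^*(A_\lambda)$ is the free graded commutative algebra on $H^1$ and a complement of $N_G$. The difficulty is to control all degrees at once. We filter the group algebra by powers of the augmentation ideal, which makes $A_\lambda$ indistinguishable from $A$ on the first page of a spectral sequence, and then use Proposition~\ref{prop:key} to rule out differentials.

\begin{proposition}\label{prop:ring}
Let $G=A_\lambda$ be powerful and $p$-central with the $\Omega$EP, and let $X\subseteq H^2(G)$ be any complement of $N_G$. Then the multiplication map $\Lambda(H^1(G))\otimes S(X)\to H^*(G)$ from the tensor product of the exterior and symmetric algebras is an isomorphism of rings.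
\end{proposition}

\begin{proof}
\emph{The graded group algebra.} Let $R=\mathbb{F}_pG$ with augmentation ideal $I$, which is nilpotent, and put $t_i=e_i-1$. From $gh-1=(g-1)+(h-1)+(g-1)(h-1)$ and $G=\langle e_1,\dots,e_d\rangle$ we see that the $t_i$ span $I/I^2$, so their images $\bar t_i$ generate $\operatorname{gr}R=\bigoplus_nI^n/I^{n+1}$. Since $G$ is powerful, $[e_i,e_j]=g^p$ for some $g\in G$, and
\[
t_it_j-t_jt_i=e_ie_j-e_je_i=e_je_i\,(g^p-1)=e_je_i\,(g-1)^p\in I^p\subseteq I^3 .
\]
So the $\bar t_i$ commute. Also $t_i^{p^{k_i}}=e_i^{p^{k_i}}-1=0$. Thus $\operatorname{gr}R$ is a quotient of $\bigotimes_i\mathbb{F}_p[T_i]/(T_i^{p^{k_i}})$, which is the augmented algebra $\mathbb{F}_pA$. Both have dimension $|G|$, so $\operatorname{gr}R\cong\mathbb{F}_pA$.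

\emph{The cobar complex.} For a finite-dimensional augmented algebra $R$ with augmentation ideal $I$, let $C^n(R)=\operatorname{Hom}(I^{\otimes n},\mathbb{F}_p)$, with the concatenation product and the differential
\[
d\phi(a_1\otimes\cdots\otimes a_{n+1})=\sum_{i=1}^n(-1)^i\phi(a_1\otimes\cdots\otimes a_ia_{i+1}\otimes\cdots\otimes a_{n+1}),
\]
which satisfies the Leibniz rule. For a group algebra this is the normalized bar complex with the cup product. To see this, let $\phi$ correspond to $f(g_1,\dots,g_n)=\phi(a_1\otimes\cdots\otimes a_n)$ with $a_i=g_i-1$, and substitute $g_ig_{i+1}-1=a_ia_{i+1}+a_i+a_{i+1}$ in the bar differential. Each term that omits one $a_i$ occurs twice with opposite signs, and $d\phi$ remains.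

\emph{The spectral sequence.} Let $F_sC^n(R)$ consist of the functionals vanishing on $I^{i_1}\otimes\cdots\otimes I^{i_n}$ whenever $i_1+\dots+i_n>s$. This increasing filtration is finite in each degree and preserved by $d$, and $F_s\cdot F_{s'}\subseteq F_{s+s'}$. A basis of $I$ adapted to the powers $I^n$ shows that $\operatorname{gr}C^*(R)=C^*(\operatorname{gr}R)$. Recall that such a filtered complex has a spectral sequence of algebras, here the May spectral sequence: $E_1=H^*(\operatorname{gr}C^*)$, each $d_r$ is a derivation raising the cohomological degree by one, $E_{r+1}=H(E_r,d_r)$, and $E_\infty\cong\operatorname{gr}H^*(C^*)$ as algebras. In our case the K\"unneth formula and the cohomology of cyclic groups of odd prime power order give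
\[
E_1\cong H^*(A)=\Lambda(x_1,\dots,x_d)\otimes\mathbb{F}_p[y_1,\dots,y_d]\ \Rightarrow\ H^*(G),
\]
with $x_i$ in degree $1$ and $y_i$ in degree $2$.

\emph{Collapse.} The dimensions of $E_1$ in degrees $1$ and $2$ are $d$ and $\binom d2+d$. The first equals $\dim H^1(G)$. The second equals $\dim H^2(G)$ by Proposition~\ref{prop:key}; this is where the $\Omega$EP enters. A nonzero differential leaving degree $1$ or $2$ would lower the dimension there, so every $d_r$ vanishes in these degrees. If $E_r=E_1$, then $E_r$ is generated in degrees $1$ and $2$, so the derivation $d_r$ is zero and $E_{r+1}=E_1$. Hence $\operatorname{gr}H^*(G)\cong E_1$.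

\emph{The ring.} Let $e\in F_sH^n(G)$ with $n\ge 1$. Its image in $\operatorname{gr}H^*(G)$ is a sum of products of homogeneous elements of degrees $1$ and $2$ whose filtrations add up to $s$. Lifting these factors and subtracting moves $e$ into $F_{s-1}$. By induction on $s$, $H^*(G)$ is generated by $H^1(G)$ and $H^2(G)=N_G\oplus X$, and so by $H^1(G)$ and $X$, because $N_G=H^1(G)\cdot H^1(G)$. As $H^*(G)$ is graded commutative and $p$ is odd, the map in the statement is a well-defined surjective ring homomorphism. Since $\dim H^1(G)=\dim X=d$, its source has the dimensions of $E_1$ in each degree, and so does its target.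
\end{proof}

\begin{proof}[Proof of the equivalence of \textup{(a)}, \textup{(b)}, \textup{(c)} in Theorem~\ref{thm:B}]
Restriction to degree $2$ gives (b)$\Rightarrow$(a), and (a)$\Rightarrow$(c) is Corollary~\ref{cor:split}. Assume (c), and let $X$ be a $P$-stable complement of $N_{A_\lambda}$, so that $\rho$ restricts to an isomorphism $X\cong\operatorname{Hom}(A[p],\mathbb{F}_p)$ of modules. Apply Proposition~\ref{prop:ring} to $A_\lambda$ with $X$, and to $A$ with the complement $W_A$ of Lemma~\ref{lem:abelian}. The multiplication maps are equivariant, so both rings are $P$-equivariantly isomorphic to $\Lambda(\operatorname{Hom}(A,\mathbb{F}_p))\otimes S(\operatorname{Hom}(A[p],\mathbb{F}_p))$.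
\end{proof}

\section{Full extensions and division of $\lambda$ by $p$}\label{sec:full}

Let $G=A_\lambda$ be powerful and $p$-central. A section of $\rho$ is a linear family of extensions by $\mathbb{F}_p$, and it is easier to handle as one extension with a larger kernel. Let $V=A[p]$, with trivial $G$-action and its natural $P$-action. Call a central extension $1\to V\to E\to G\to1$ \emph{full} if $\psi_E=\mathrm{id}$, that is, $\hat z^{\,p}=z$ for all $z\in A[p]$.

\begin{lemma}\label{lem:dict}
The map $e\mapsto s_e$, $s_e(\chi)=\chi_*e$, is a $P$-equivariant isomorphism $H^2(G;V)\to\operatorname{Hom}(V^*,H^2(G))$, and $s_e$ is a section of $\rho_G$ if and only if $e$ is the class of a full extension. Hence full extensions exist if $G$ has the $\Omega$EP, and then condition \textup{(c)} holds if and only if there is a full extension $E$ such that every $g\in P$ has a lift $\hat g\in\operatorname{Aut}(E)$ inducing $g$ on $V$ and on $G$.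
\end{lemma}

\begin{proof}
A basis of $V$ identifies both sides with $H^2(G)^d$. For equivariance, $(g\cdot s_{[f]})(\chi)=g\cdot[\chi\circ g\circ f]$ is represented by $\chi\bigl(gf(g^{-1}x,g^{-1}y)\bigr)$, so it equals $s_{g\cdot[f]}(\chi)$. By \eqref{eq:push}, $\rho_G\circ s_e=\mathrm{id}$ means $\chi\circ\psi_E=\chi$ for all $\chi$, that is, $\psi_E=\mathrm{id}$. The rest follows from Proposition~\ref{prop:key} and (E2).
\end{proof}

\begin{remark}\label{rem:OEP}
A full extension $E$ is itself a witness for the $\Omega$EP. If $\hat z^{\,p}=1$, then $z\in A[p]$ and $z=\psi_E(z)=0$, so $E$ is $p$-central with $\Omega_1(E)=V$. Thus the $\Omega$EP is equivalent to the surjectivity of $\rho_G$, and condition (c) is an equivariant form of the $\Omega$EP.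
\end{remark}

Since $G$ has class at most $2$, a full extension $E$ has class at most $3$, with $\gamma_3(E)\le V$ and $[\gamma_2(E),\gamma_2(E)]\le\gamma_4(E)=1$, where $\gamma_i$ is the lower central series. The triple commutators turn out to be determined by $\lambda$. For $x,y,z\in A$ choose $w$ with $pw=\lambda(x,y)$, which is possible because $G$ is powerful, and put
\[
\kappa(x,y,z)=\lambda(w,z).
\]
This does not depend on $w$, because $\lambda(A[p],A)=0$. It lies in $A[p]$, because $p\lambda(w,z)=\lambda(\lambda(x,y),z)=0$. It is additive in $z$; it is additive in $x$ and in $y$ since roots $w,w'$ of two values of $\lambda$ add to a root of their sum; it vanishes for $x=y$; and it is $P$-equivariant. Condition $(*)$ says exactly that $\kappa=0$.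

\begin{lemma}\label{lem:full}
Let $E$ be a full extension, and for $w\in A$ put $w^{[p]}=\hat w^{\,p}\in E$.
\begin{itemize}
\item[(i)] $(w+z)^{[p]}=w^{[p]}z$ for $w\in A$ and $z\in A[p]=V$.
\item[(ii)] The map $w\mapsto w^{[p]}$ is a bijection from $A$ to the preimage of $pA$ in $E$.
\item[(iii)] $[\hat x,\hat y,\hat z]=\kappa(x,y,z)$, and $\kappa(x,y,z)+\kappa(y,z,x)+\kappa(z,x,y)=0$.
\item[(iv)] Assume $p\ge5$ or $\kappa=0$. If $pw$ and $pw'$ are values of $\lambda$, then $(w+w')^{[p]}=w^{[p]}w'^{[p]}$.
\end{itemize}
\end{lemma}

\begin{proof}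
(i) The product $\hat w\hat z$ lifts $w\cdot z=w+z$, and $[\hat w,\hat z]\in V$. Apply \eqref{eq:power} and fullness.

(ii) The element $w^{[p]}$ lies over $pw$. If $w^{[p]}=w'^{[p]}$, then $z=w'-w\in A[p]$, and (i) gives $z=0$. The preimage of $pA$ has order $|pA|\,|A[p]|=|A|$.

(iii) By (ii), $[\hat x,\hat y]=\hat w^{\,p}$ for some $w$, and $pw=\lambda(x,y)$. Put $c=[\hat w,\hat z]$ and $r=[c,\hat w]\in V$. The identity $[\hat w^{n-1}\hat w,\hat z]=[\hat w^{n-1},\hat z][\hat w^{n-1},\hat z,\hat w]\,c$ gives $[\hat w^n,\hat z]=c^nr^{\binom n2}$ by induction, so $[\hat w^{\,p},\hat z]=c^p$. Now $c$ lifts $\lambda(w,z)=\kappa(x,y,z)\in A[p]$, so $c^p=\kappa(x,y,z)$ by fullness. For the Jacobi identity, use the Hall--Witt identity $[x,y^{-1},z]^y[y,z^{-1},x]^z[z,x^{-1},y]^x=1$ in $E$. The triple commutators are central and $\hat y^{-1}$ lifts $-y$, so it reads $\kappa(x,-y,z)+\kappa(y,-z,x)+\kappa(z,-x,y)=0$.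

(iv) Let $a=\hat w$, $b=\hat w'$, $c=[b,a]$, $r=[c,a]$, $s=[c,b]$, so that $r,s\in V$. From $b^a=bc$ and $c^a=cr$ we get $b^{a^k}=bc^kr^{\binom k2}$ by induction. In
\[
(ab)^n=a^n\,b^{a^{n-1}}\cdots b^a\,b
\]
we move all $b$'s to the left using $cb=bcs$. The block $c^k$ has $k$ letters $b$ to its right and produces $s^{k^2}$. Therefore
\[
(ab)^n=a^nb^nc^{\binom n2}s^{\sum_{k<n}k^2}r^{\binom n3}.
\]
For $n=p\ge5$ the exponents $\sum_{k<p}k^2=(p-1)p(2p-1)/6$ and $\binom p3$ are divisible by $p$. For $p=3$ they are $5$ and $1$; but if $\kappa=0$, then $r=s=1$ by (iii). In both cases $(ab)^p=a^pb^pc^{p(p-1)/2}$. Put $v=\lambda(w,w')$. Then $pv=\lambda(pw,w')=0$, because $pw$ is a value of $\lambda$. The element $c$ lifts $-v$, so $c^p=-v$ by fullness and $c^{p(p-1)/2}=\frac12v$ in $V$. Finally $w+w'=(w\cdot w')-\frac12v$, so (i) gives $(w+w')^{[p]}=(ab)^p\cdot(-\frac12v)=a^pb^p$.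
\end{proof}

\begin{remark}
Part (iii) shows that Theorem~\ref{thm:B} needs the $\Omega$EP. Let $P=1$, $A=(\mathbb{Z}/p^2)^3$ and $\lambda=p\omega$ with $\omega(e_1,e_2)=e_1$, $\omega(e_2,e_3)=e_2$, $\omega(e_1,e_3)=0$. Then $A_\lambda$ is a powerful $p$-central group by Lemma~\ref{lem:basic}, and (d) holds. Here $\kappa(x,y,z)=p\,\omega(\omega(x,y),z)$, and the Jacobi sum at $(e_1,e_2,e_3)$ is $-pe_1\ne0$. So there is no full extension, $\rho$ is not onto, and $\dim H^2(A_\lambda)<\dim H^2(A)$ by Proposition~\ref{prop:key}.
\end{remark}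

\begin{proposition}\label{prop:cd}
In the situation of Theorem~\ref{thm:B} assume $p\ge5$ or $(*)$. Then \textup{(c)} implies \textup{(d)}.
\end{proposition}

\begin{proof}
Let $E$ and the lifts $\hat g$ be as in Lemma~\ref{lem:dict}. By Lemma~\ref{lem:full}(ii), commutators in $E$ have unique roots: there is a unique function $\omega_E:A\times A\to A$ with $[\hat x,\hat z]=\omega_E(x,z)^{[p]}$, and $p\,\omega_E=\lambda$. Applying $\hat g$ and using uniqueness gives $\omega_E(gx,gz)=g\,\omega_E(x,z)$. So $\omega_E$ is an equivariant division of $\lambda$ by $p$ as a function. It need not be biadditive, because $E$ may have class $3$, and we correct it by triple commutators.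

We first compute the defect. Let $m=[\hat x,\hat y']$ with $y'=-\frac12y$. It lifts $-\frac12\lambda(x,y)$, so $\hat x\hat ym$ lifts $x+y$. Since $\gamma_2(E)$ is abelian, Lemma~\ref{lem:full}(iii) gives
\[
[\hat x\hat ym,\hat z]=[\hat x\hat y,\hat z]\,[m,\hat z]=[\hat x,\hat z]\,[\hat y,\hat z]\cdot\bigl(\kappa(x,z,y)-\tfrac12\kappa(x,y,z)\bigr).
\]
The Jacobi identity gives $\kappa(x,y,z)=\kappa(x,z,y)-\kappa(y,z,x)$, so the last factor is $\frac12\kappa(x,z,y)+\frac12\kappa(y,z,x)$. This is the polarization of the quadratic function $x\mapsto\frac12\kappa(x,z,x)$, which we therefore subtract, together with a term additive in $x$ that restores antisymmetry. Put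
\[
q(x,z)=-\tfrac12\kappa(x,z,x)-\tfrac12\kappa(x,z,z)\in V,\qquad D(x,z)=[\hat x,\hat z]\cdot q(x,z)\in E .
\]
Then $q(x+y,z)-q(x,z)-q(y,z)=-\frac12\kappa(x,z,y)-\frac12\kappa(y,z,x)$ cancels the defect, so $D(x+y,z)=D(x,z)D(y,z)$. Also $q(z,x)=-q(x,z)$, so $D(z,x)D(x,z)=1$.

Let $\omega=\omega_E+q:A\times A\to A$. It is $P$-equivariant, $p\omega=\lambda$, and $\omega(x,x)=0$. By Lemma~\ref{lem:full}(i), $D(x,z)=\omega(x,z)^{[p]}$. Since $p\omega=\lambda$, part (iv) applies to any two values of $\omega$, and so
\[
\omega(x+y,z)^{[p]}=\bigl(\omega(x,z)+\omega(y,z)\bigr)^{[p]},\qquad\bigl(\omega(z,x)+\omega(x,z)\bigr)^{[p]}=1=0^{[p]}.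
\]
By part (ii), $\omega$ is additive in the first variable and antisymmetric. Hence $\omega\in\operatorname{Hom}_P(\Lambda^2A,A)$.
\end{proof}

For the converse we must build a full extension from $\omega$. The abelian group $A$ has an invariant full extension $\hat A$ by Lemma~\ref{lem:abelian}, and $\omega$ is exactly what is needed to lift $\lambda$ to a bracket on $\hat A$. Double brackets no longer vanish on $\hat A$, so the twisted product needs the next terms of the Baker--Campbell--Hausdorff formula. This is the Lazard correspondence for nilpotency class less than $p$ (see \cite{Kh}); in class $3$ the verification is short.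

\begin{lemma}\label{lem:BCH}
Let $p\ge5$, and let $B$ be a finite abelian $p$-group with a Lie bracket $[\,,]$ in which all brackets of four elements vanish. Then
\[
x*y=x+y+\tfrac12[x,y]+\tfrac1{12}\bigl([x,[x,y]]+[y,[y,x]]\bigr)
\]
is a group law on $B$ with $x^m=mx$.
\end{lemma}

\begin{proof}
We have $(mx)*(nx)=(m+n)x$ and $x*0=0*x=x$, so only associativity is in question. Both $(x*y)*z$ and $x*(y*z)$ begin with $x+y+z+\frac12([x,y]+[x,z]+[y,z])$. Twelve times their cubic parts are
\begin{gather*}
[x,[x,y]]+[y,[y,x]]+3[[x,y],z]+[x+y,[x+y,z]]+[z,[z,x+y]],\\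
[y,[y,z]]+[z,[z,y]]+3[x,[y,z]]+[x,[x,y+z]]+[y+z,[y+z,x]].
\end{gather*}
Each contains the six terms $[\xi,[\xi,\eta]]$, for distinct letters $\xi,\eta\in\{x,y,z\}$, once. With $J_1=[x,[y,z]]$, $J_2=[y,[z,x]]$, $J_3=[z,[x,y]]$, the remaining terms are $J_1-J_2-3J_3$ and $3J_1+J_2-J_3$. Their difference $-2(J_1+J_2+J_3)$ vanishes by the Jacobi identity.
\end{proof}

\begin{proposition}\label{prop:dc}
In the situation of Theorem~\ref{thm:B} assume $p\ge5$ or $(*)$. Then \textup{(d)} implies \textup{(c)}.
\end{proposition}

\begin{proof}
Let $\lambda=p\omega$ with $\omega\in\operatorname{Hom}_P(\Lambda^2A,A)$. By Lemma~\ref{lem:abelian}, $\rho_A$ has an equivariant section with values in $W_A$. By Lemma~\ref{lem:dict} for $\lambda=0$, it comes from a full extension $\hat A$ of $A$ by $V$ to which every $g\in P$ lifts as an automorphism $\hat g$ inducing $g$ on $V$. All pushouts of $\hat A$ to $\mathbb{F}_p$ are abelian, so by (E1) every $\chi\in V^*$ kills all commutators of $\hat A$, and $\hat A$ is abelian. We write it additively. The map $j:A\to\hat A$, $j(x)=p\hat x$, is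 a homomorphism with $\hat gj=jg$; its composite with $\hat A\to A$ is multiplication by $p$; and $j(z)=z\in V$ for $z\in A[p]$.

Define $\nu(\hat x,\hat y)=j(\omega(x,y))$ on $\hat A$. This map is alternating and biadditive, vanishes when an argument lies in $V$, commutes with each $\hat g$, and lifts $p\omega=\lambda$. Moreover
\[
\nu(\nu(\hat x,\hat y),\hat z)=j\bigl(\omega(p\,\omega(x,y),z)\bigr)=j\bigl(\lambda(\omega(x,y),z)\bigr)=j(\kappa(x,y,z))=\kappa(x,y,z)\in V .
\]
Since $G$ has the $\Omega$EP, it has some full extension, and so $\kappa$ satisfies the Jacobi identity by Lemma~\ref{lem:full}(iii). Thus $\nu$ is a Lie bracket in which brackets of four elements vanish. If $p\ge5$, let $E$ be the group given by Lemma~\ref{lem:BCH}. If $\kappa=0$, double brackets vanish, and we let $E=\hat A_\nu$ by Lemma~\ref{lem:basic}(i), for any odd $p$. In both cases $V$ is a central subgroup, and $E/V=A_\lambda$ because double brackets lie in $V$. For $z\in A[p]$ we have $\hat z^{\,p}=p\hat z=z$, so $E$ is full. Each $\hat g$ preserves the addition and $\nu$, so it is an automorphism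 of $E$. Lemma~\ref{lem:dict} gives (c).
\end{proof}

Propositions~\ref{prop:cd} and~\ref{prop:dc} complete the proof of Theorem~\ref{thm:B}.

\begin{remark}
In the example of Theorem~\ref{thm:A} condition $(*)$ holds: a root of $\lambda(x,y)$ can be taken in $M/p^2M$, which is central. Condition (d) fails: $\omega(a,b)$ would be $\sigma$-fixed with $M$-component $\pi^{p-2}+pm$, but $(\sigma-1)(\pi^{p-2}+pm)=p(u+\pi m)\notin p^2M$.
\end{remark}

\section{The range of ranks}\label{sec:ranks}

The bound $p-1$ in Theorem~\ref{thm:C} is the rank of $M=\mathbb{Z}_p[\zeta]$. Below it there is no nontrivial action; from it on, we find a twist that is invariant modulo $p$ but not modulo $p^2$.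

\subsection*{Rank less than $p-1$}
Let $L$ be an integral lifting of rank $d<p-1$. This is the only place in the proofs where the integral lifting is used as a hypothesis. If $P$ acted nontrivially on $L$, some element would act with order exactly $p$. Its minimal polynomial over $\mathbb{Q}_p$ divides $X^p-1=(X-1)\Phi_p(X)$ and is not $X-1$. Since $\Phi_p(X+1)$ is an Eisenstein polynomial, $\Phi_p$ is irreducible, so it divides the minimal polynomial, and $p-1\le d$. This is false, so $P$ acts trivially on $L$, and hence on $A$, $A_\lambda$ and both cochain complexes.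

For a trivial action, condition (c) of Theorem~\ref{thm:B} holds, so there is a ring isomorphism $\theta:H^*(A)\to H^*(A_\lambda)$. Let $U_1=H^*(A)$ with zero differential, the cup product and the trivial action; it has a product and a $P$-action. In each degree choose linear sections from cohomology to cocycles, for $A$ and for $A_\lambda$. They give cochain maps $C^*(A)\leftarrow U_1\to C^*(A_\lambda)$ that commute with the trivial actions and induce the identity and $\theta$. So the conjecture holds.

\subsection*{Rank at least $p-1$}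
Let $d\ge p-1$ and $P=\langle\sigma\rangle\cong C_p$, let $L=M\oplus\mathbb{Z}_p^{\,d-p+1}$ with trivial action on the second summand, and let $T=\operatorname{Hom}_{\mathbb{Z}_p}(\Lambda^2L,L)$. Since $\Lambda^2L$ is free over $\mathbb{Z}_p$, we have $T/p^kT=\operatorname{Hom}(\Lambda^2(L/p^kL),L/p^kL)$. In rank $p-1$ there is no room for the invariant generators $a,b$, so the bracket must live on $M$ itself, and we detect it by cohomology.

Let $F=\mathbb{Z}_pP$ and $\mathcal N=1+\sigma+\dots+\sigma^{p-1}$. Recall that for a $\mathbb{Z}_pP$-module $B$ the Tate cohomology groups of the cyclic group $P$ are $\hat H^0(P;B)=B^P/\mathcal NB$ and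
\[
\hat H^{-1}(P;B)=\ker(\mathcal N|_B)/(\sigma-1)B=\hat H^1(P;B)=H^1(P;B).
\]
A short exact sequence of modules gives a long exact sequence, and all $\hat H^i(P;\operatorname{Hom}(F',B))$ vanish when $F'$ is a free $F$-module of finite rank.

\begin{lemma}\label{lem:H1}
$H^1(P;T)\ne0$.
\end{lemma}

\begin{proof}
It suffices to treat the direct summand $\operatorname{Hom}(\Lambda^2M,M)$ of $T$. The map $F\to M$, $\sigma\mapsto\zeta$, has kernel generated by $\Phi_p(\sigma)=\mathcal N$, and $F\mathcal N=\mathbb{Z}_p\mathcal N$. So $0\to\mathbb{Z}_p\mathcal N\to F\to M\to0$ is exact and $\mathbb{Z}_p$-split. The kernel of $\Lambda^2F\to\Lambda^2M$ is then $\mathcal N\wedge F\cong F/\mathbb{Z}_p\mathcal N=M$, equivariantly because $\sigma\mathcal N=\mathcal N$. This gives a $\mathbb{Z}_p$-split exact sequence $0\to M\to\Lambda^2F\to\Lambda^2M\to0$. As $p$ is odd, every $2$-subset of $\mathbb{Z}/p$ is $\{j,j+i\}$ for unique $j$ and $1\le i\le(p-1)/2$, so $\Lambda^2F$ is a free $F$-module on the elements $1\wedge\sigma^i$. Applying $\operatorname{Hom}(-,M)$ gives exact sequences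
\begin{gather*}
0\to\operatorname{Hom}(\Lambda^2M,M)\to\operatorname{Hom}(\Lambda^2F,M)\to\operatorname{Hom}(M,M)\to0,\\
0\to\operatorname{Hom}(M,M)\to\operatorname{Hom}(F,M)\to M\to0
\end{gather*}
whose middle terms have no Tate cohomology. Hence
\[
H^1(P;\operatorname{Hom}(\Lambda^2M,M))\cong\hat H^0(P;\operatorname{Hom}(M,M))\cong\hat H^{-1}(P;M)=M/\pi M=\mathbb{F}_p,
\]
where we use that $\mathcal N$ acts on $M$ as $\Phi_p(\zeta)=0$.
\end{proof}

\begin{lemma}\label{lem:mu}
There is $\mu\in T$ such that $\mu$ is $P$-invariant modulo $pT$, and no $\mu'\equiv\mu\bmod pT$ is $P$-invariant modulo $p^2T$.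
\end{lemma}

\begin{proof}
If $s\in T$ and $\mathcal Ns=0$, then $ps=\sum_{i=0}^{p-1}(1-\sigma^i)s\in(\sigma-1)T$. By Lemma~\ref{lem:H1} there is $t\in T$ with $\mathcal Nt=0$ and $t\notin(\sigma-1)T$. Write $pt=(\sigma-1)\mu$; then $\mu$ is invariant modulo $pT$. Suppose that $\mu'=\mu+p\tau$ satisfies $(\sigma-1)\mu'=p^2s$. Dividing by $p$ in the torsion-free module $T$ gives $t+(\sigma-1)\tau=ps$. Applying $\mathcal N$ gives $p\mathcal Ns=0$, so $\mathcal Ns=0$ and $ps\in(\sigma-1)T$. Then $t\in(\sigma-1)T$, a contradiction.
\end{proof}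

We know nothing about the double brackets of $\mu$. We kill them by scaling with $p^2$ rather than $p$, which is why the exponent is now $p^3$. Let $A=L/p^3L$ and let $\lambda$ be induced by $\tilde\lambda=p^2\mu$. It is $P$-equivariant because $(\sigma-1)p^2\mu\in p^3T$. Double brackets of $\tilde\lambda$ lie in $p^4L$, so $A_\lambda$ is powerful and $p$-central with the $\Omega$EP by Lemma~\ref{lem:lattice} with $k=3$. The lattice $L$ is an integral lifting of rank $d=\operatorname{rk}(A)$. So all hypotheses of the conjecture hold. Condition $(*)$ holds as well: if $pw=\lambda(x,y)\in p^2A$, then $w\in pA+A[p]=pA$, and $\lambda(pA,A)\subseteq p^3A=0$.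

Suppose that $\lambda=p\omega$ with $\omega\in\operatorname{Hom}_P(\Lambda^2A,A)=(T/p^3T)^P$, and lift $\omega$ to $\tilde\omega\in T$. From $p\tilde\omega\equiv p^2\mu\bmod p^3T$ we get $\tilde\omega=p\mu'$ with $\mu'\equiv\mu\bmod pT$, and $(\sigma-1)\tilde\omega\in p^3T$ gives $(\sigma-1)\mu'\in p^2T$. This contradicts Lemma~\ref{lem:mu}, so (d) fails. Because of $(*)$, Theorem~\ref{thm:B} applies for every odd $p$ and shows that (a) fails: $H^2(A)\not\cong H^2(A_\lambda)$ as $\mathbb{F}_pP$-modules, and no zig-zag exists. This completes the proof of Theorem~\ref{thm:C}.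

\begin{example}
Let $p=3$ and $d=2$, so $L=M$ with basis $1,\pi$. By Section~\ref{sec:p3}, $\sigma$ sends $1$ to $1+\pi$ and $\pi$ to $-3-2\pi$, so it has determinant $1$. Hence $\Lambda^2M$ is the trivial module and $T\cong M$, with $m\in M$ corresponding to $(x,y)\mapsto\det(x,y)\,m$. We can take $\mu=\pi$: it is invariant modulo $3$ since $(\sigma-1)\pi=-3\zeta$, while $(\sigma-1)(\pi+3m)=3(-\zeta+\pi m)\notin 9M$. So the conjecture fails for $A=M/27M\cong(\mathbb{Z}/27)^2$ with $\lambda(x,y)=\det(x,y)\,9\pi$.
\end{example}

\begin{thebibliography}{9}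

\bibitem{DGG}
Antonio D\'iaz Ramos, Oihana Garaialde Oca\~na, Jon Gonz\'alez-S\'anchez,
\emph{Cohomology of uniserial $p$-adic space groups},
arXiv:1603.03197 (2016).

\bibitem{DDMS}
Dixon, du Sautoy, Mann, Segal,
\emph{Analytic pro-$p$ groups}, 2nd ed.

\bibitem{Kh}
Khukhro,
\emph{$p$-Automorphisms of finite $p$-groups}.

\end{thebibliography}
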